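\title{Four Memory States for One Player, No Finite-Memory Equilibrium for Two}

\begin{abstract}
We consider games of infinite duration on finite edge-colored graphs, with a payoff that depends on the infinite sequence of colors. We construct a payoff function with two colors and two values for which every one-player arena has an equilibrium whose strategies use at most four states of non-chromatic memory, while an arena with two nodes and four edges has no equilibrium of finite-memory strategies. The payoff of an eventually periodic sequence is read off from its least period by means of the quadratic character modulo $5$. The proof rests on a property of words: for non-commuting words $u,w$, both signs of this character occur among the lengths of the primitive words $u^iw^j$ with $i+j\le 4$.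
\end{abstract}

\section{The question}\label{sec:question}

Two players, Max and Min, move a token along the edges of a finite directed graph forever. The edges are colored, and the infinite sequence of colors determines a payoff that Max wants to be large and Min wants to be small. A strategy may depend on the whole past, and one measures the difficulty of a payoff function by how much of the past good strategies must remember. When only one player has choices, this is a question about paths in a graph. We ask how much such one-player information says about games in which both players choose.

\paragraph{Arenas and plays.}
Let $C$ be a finite set of \emph{colors} and $(\mathcal W,\le)$ a linearly ordered set of \emph{values}. A \emph{payoff function} is any function $\varphi\colon C^\omega\to\mathcal W$. An \emph{arena} over $C$ is a tuple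
\[
\mathcal A=\langle V,V_{\mathrm{Max}},V_{\mathrm{Min}},E,\mathsf{source},\mathsf{target},\mathsf{col}\rangle,
\]
where $V$ and $E$ are finite sets of nodes and edges, $V=V_{\mathrm{Max}}\sqcup V_{\mathrm{Min}}$, $\mathsf{source},\mathsf{target}\colon E\to V$, $\mathsf{col}\colon E\to C$, and every node is the source of at least one edge. Parallel edges and loops are allowed. The arena is \emph{one-player} if all nodes of Max have out-degree $1$ or all nodes of Min have out-degree $1$. The \emph{label} of a finite or infinite path is the sequence of colors of its edges.

A \emph{history} is a finite path: a starting node followed by a possibly empty sequence of consecutive edges. A \emph{strategy} of Max assigns to every history ending in a node $u\in V_{\mathrm{Max}}$ an edge with source $u$; strategies of Min are defined in the same way with $V_{\mathrm{Min}}$. A starting node $v$, a strategy $\sigma$ of Max and a strategy $\tau$ of Min determine an infinite path, the \emph{play} of $(\sigma,\tau)$ from $v$, and its \emph{value} is $\varphi$ of its label. An infinite path is \emph{consistent} with a strategy of one player if it takes the prescribed edge at every node of that player. Such a path is the play of that strategy against some strategy of the opponent, namely one that follows the path along its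 prefixes and is arbitrary elsewhere.

A pair $(\sigma,\tau)$ is an \emph{equilibrium} in $\mathcal A$ if for every starting node $v$ and all strategies $\sigma'$ of Max and $\tau'$ of Min, the values of the plays from $v$ satisfy
\[
\mathrm{value}(\sigma',\tau)\le \mathrm{value}(\sigma,\tau)\le \mathrm{value}(\sigma,\tau').
\]
Thus neither player gains by deviating alone, whatever the starting node and however much memory the deviation uses.

\paragraph{Memory.}
A strategy \emph{uses memory with at most $k$ states} if there are a set $M$ with $|M|\le k$, an initial state $m_0\in M$, an update function $\delta\colon M\times E\to M$, extended to finite sequences of edges by reading them from left to right, and a next-move function $\nu$ that assigns to each node $u$ of the player and each $m\in M$ an edge with source $u$, such that after a history $h$ ending in $u$ the strategy plays $\nu(u,\delta(m_0,h))$. The initial state is the same for all starting nodes. A strategy is \emph{memoryless} if one state suffices, and \emph{finite-memory} if $k$ states suffice for some $k$. The memory is \emph{chromatic} if $\delta(m,e)$ depends only on $m$ and $\mathsf{col}(e)$. We do not require this: our memory is \emph{non-chromatic}, that is, it sees the edges themselves.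

\paragraph{The two properties.}
A payoff function $\varphi$ has \emph{constant non-chromatic memory complexity in one-player games} if there is a positive integer $k$ such that every one-player arena has an equilibrium in which both strategies use memory with at most $k$ states. It is \emph{finite-memory determined in two-player games} if every arena has an equilibrium consisting of two finite-memory strategies. The first property is uniform: one bound $k$ serves all arenas, however large. The second allows the memory to grow with the arena at any rate. The following question comes from \cite{Koz}.

\begin{quote}
\emph{Is there a payoff function that has constant non-chromatic memory complexity in one-player games but is not finite-memory determined in two-player games?}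
\end{quote}

The case $k=1$ suggests a negative answer. By a theorem of Gimbert and Zielonka \cite{GZ}, if all one-player arenas have memoryless optimal strategies for $\varphi$, then all two-player arenas have memoryless equilibria. One may expect that replacing $1$ by a larger constant costs at most some finite amount of memory. There is, however, a reason for doubt. Fix a strategy of Min with memory $M$. Max then faces a one-player arena with node set $V\times M$, where he has a best reply with $k$ states. To play this reply in $\mathcal A$ he must also keep track of the state of Min, so he uses $k|M|$ states. Min's best reply to this uses $k^2|M|$ states, and for $k\ge2$ these bounds give no reason for the race to stop. We show that the answer is yes, by a payoff function for which the race never stops.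

\section{The payoff function and the main theorem}\label{sec:main}

\paragraph{Words and periods.}
A nonempty finite word is \emph{primitive} if it is not of the form $y^g$ with $g\ge2$. A finite or infinite word $x_1x_2\ldots$ has \emph{period} $n\ge1$ if $x_{i+n}=x_i$ whenever both positions exist. Two words are \emph{conjugate} if they have the form $xy$ and $yx$. We use the following standard facts.
\begin{enumerate}
\item[(W1)] A finite word with a period $n$ dividing its length is a power of its prefix of length $n$.
\item[(W2)] Every nonempty word is a power of a unique primitive word, its \emph{root}. Two nonempty words $u,w$ commute, that is, $uw=wu$, if and only if they have the same root.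
\item[(W3)] A conjugate of a primitive word is primitive.
\end{enumerate}
An integer $n\ge1$ is an \emph{eventual period} of $x\in C^\omega$ if $x_{i+n}=x_i$ for all large $i$. If $x$ has an eventual period, it is \emph{eventually periodic}, and $\mathrm{per}(x)$ denotes its least eventual period.

\begin{lemma}\label{lem:per}
If $x=hp^\omega$ with $h$ finite and $p$ primitive, then $\mathrm{per}(x)=|p|$.
\end{lemma}

\begin{proof}
If $m>n$ are eventual periods, then $x_{i+m-n}=x_{i+m}=x_i$ for large $i$, so $m-n$ is an eventual period. Subtracting $n=\mathrm{per}(x)$ repeatedly from the eventual period $|p|$ and using minimality, we see that $n$ divides $|p|$. Let $y=p^\omega$. For any $i$ and large $r$ we have $y_i=y_{i+r|p|}=y_{i+n+r|p|}=y_{i+n}$, so $y$, and with it $p$, has period $n$. By (W1), $p$ is a power of its prefix of length $n$, and primitivity gives $n=|p|$.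
\end{proof}

\paragraph{A sign on the positive integers.}
For $n\ge1$ write $n=5^jn'$ with $5\nmid n'$ and put
\[
f(n)=\begin{cases}+1,& n'\equiv\pm1\pmod 5,\\ -1,& n'\equiv\pm2\pmod 5.\end{cases}
\]
So $f(n)$ is the Legendre symbol of $n'$ modulo $5$. Since $(mn)'=m'n'$ and $\{\pm1\}$ is a subgroup of index $2$ in the group of nonzero residues modulo $5$, the function $f$ is completely multiplicative: $f(mn)=f(m)f(n)$ for all $m,n$. We have $f(1)=f(4)=f(5)=+1$ and $f(2)=f(3)=-1$, and for $5\nmid n$ the sign $f(n)$ depends only on $n \bmod 5$.

\paragraph{The payoff function and the arena.}
Let $C=\{0,1\}$ and $\mathcal W=\{0<1\}$. Let $\psi$ be an arbitrary function from the set of words in $C^\omega$ that are not eventually periodic to $\{0,1\}$, and define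
\[
\varphi_\psi(x)=\begin{cases}
1, & x \text{ eventually periodic and } f(\mathrm{per}(x))=+1,\\
0, & x \text{ eventually periodic and } f(\mathrm{per}(x))=-1,\\
\psi(x), & x \text{ not eventually periodic.}
\end{cases}
\]
We say that Max \emph{wins} a play of value $1$ and Min \emph{wins} a play of value $0$. The \emph{sign} of Max is $+1$ and the sign of Min is $-1$. By Lemma~\ref{lem:per}, a play with label $hp^\omega$, $p$ primitive, is won by the player whose sign is $f(|p|)$.

Let $\mathcal A^*$ be the arena with one node $s$ of Max, one node $t$ of Min, two edges from $s$ to $t$ colored $0$ and $1$, and two edges from $t$ to $s$ colored $0$ and $1$. In $\mathcal A^*$ the players simply write the letters of an infinite binary word in turns.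

\begin{theorem}\label{thm:main}
For every $\psi$ the following hold.
\begin{enumerate}
\item[(i)] Every one-player arena has an equilibrium with respect to $\varphi_\psi$ in which both strategies use at most $4$ memory states; in fact one of them uses one state.
\item[(ii)] The arena $\mathcal A^*$ has no equilibrium with respect to $\varphi_\psi$ consisting of two finite-memory strategies.
\end{enumerate}
Hence $\varphi_\psi$ has constant non-chromatic memory complexity in one-player games and is not finite-memory determined in two-player games.
\end{theorem}

\begin{example}[The first rounds of the race in $\mathcal A^*$]\label{ex:race}
Start at $s$. If Min always writes the letter $c$, Max copies it and wins, since $\mathrm{per}(c^\omega)=1$ and $f(1)=+1$. If Max always writes $c$, Min writes the other letter and wins, since the period is $2$ and $f(2)=-1$. So every memoryless strategy is beaten, and no equilibrium is memoryless.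

Let Min improve: with two states she answers each letter of Max by the opposite letter. The plays are now the concatenations of the blocks $u=01$ and $w=10$, and Max chooses the blocks. Repeating one block loses, but $uw=0110$ is primitive of length $4$, and $f(4)=+1$; Max wins by writing $0,1,0,1,\ldots$ Against this alternating strategy Min may choose freely between the blocks $u=0010$ and $w=0011$. The word $uw$ has length $8$ and different halves, so it is primitive, and $f(8)=-1$; Min wins.
\end{example}

In each round the player who replies finds two loops with non-commuting labels $u,w$ and repeats a short pattern $u^iw^j$ whose length has the desired sign. Section~\ref{sec:words} shows that this is always possible with $i+j\le4$ (Lemma~\ref{lem:signs}). This one fact drives both parts of the theorem. In a one-player arena, either the player can reach two such loops, and then four states suffice to run the pattern, or the labels of all paths have forced periods (Section~\ref{sec:one}). In $\mathcal A^*$, every finite-memory strategy hands two such loops to the opponent (Section~\ref{sec:two}). Both arguments compare only eventually periodic plays, which is why $\psi$ is arbitrary. Section~\ref{sec:more} discusses the choice of $\psi$ and the size of the parameters.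

\section{Primitive words of both signs}\label{sec:words}

Let $u,w$ be non-commuting words. The least period of $(u^iw^j)^\omega$ is the length of the root of $u^iw^j$, which equals $i|u|+j|w|$ only when $u^iw^j$ is primitive. Primitivity can fail for small exponents: $uw=(01)^2$ for $u=0$, $w=101$, and $u^2w=(001)^2$ for $u=0$, $w=1001$. We therefore first find enough words $u^iw^j$ that are certainly primitive, and then compute the signs of their lengths. We need two theorems on words.
\begin{enumerate}
\item[(FW)] (Fine and Wilf \cite{FW}.) A word with periods $m,n$ and length at least $m+n$ has period $\gcd(m,n)$.
\item[(LS)] (Lyndon and Sch\"utzenberger \cite{LS}.) If $x^my^n=z^p$ with $m,n,p\ge2$, then $x,y,z$ are powers of a common word.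
\end{enumerate}
The theorem (LS) needs both exponents on the left to be at least $2$. The one case in which we meet an exponent $1$ is treated by hand in the next lemma.

\begin{lemma}\label{lem:prefix}
Let $z$ be primitive, let $x$ be a nonempty proper prefix of $z$, and let $m\ge2$. Then $xz^m$ is primitive.
\end{lemma}

\begin{proof}
Suppose $xz^m=y^g$ with $g\ge2$, and put $a=|x|$, so that $0<a<|z|$ and
\begin{equation}\label{eq:len}
g|y|=a+m|z|<(m+1)|z|.
\end{equation}
The word $z^m$ has period $|z|$, and as a suffix of $y^g$ it has period $|y|$. Suppose first that $m|z|\ge|z|+|y|$. By (FW), $z^m$ has period $h=\gcd(|z|,|y|)$. Then $z$ has the period $h$ dividing $|z|$, so $h=|z|$ by (W1) and primitivity. Thus $|z|$ divides $|y|$, hence divides $a$ by \eqref{eq:len}, which is impossible for $0<a<|z|$.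

Therefore $(m-1)|z|<|y|$, and \eqref{eq:len} gives $g(m-1)<m+1$. As $g\ge2$, we get $2m-2<m+1$, so $m=2$, and then $g<3$, so $g=2$. The equation is now $yy=xzz$. Comparing lengths, $a=2c$ is even and $|y|=|z|+c$. Write
\[
x=tt',\qquad z=rq,\qquad |t|=|t'|=|q|=c .
\]
The first factor $y$ is the prefix of $xzz$ of length $|z|+c=2c+|r|$, so $y=tt'r$. The second factor $y$ is the suffix of length $|z|+c$, so $y=qz=qrq$. From $tt'r=qrq$ we obtain $q=t$ and $t'r=rt$. Since $|r|=|z|-c>c$, the last equation shows that $r$ begins with $t'$, so $z$ begins with $t'$. But $z$ also begins with $x$, hence with $t$, and $|t|=|t'|$. So $t'=t$ and $tr=rt$. By (W2) the nonempty words $r$ and $t$ have the same root, and $z=rt$ is a power of it with exponent at least $2$. This contradicts the primitivity of $z$.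
\end{proof}

The hypothesis that $x$ is a prefix of $z$ was used only to identify $t'$ with $t$, and it cannot be dropped: for $z=01010$ and $x=1001$ we have $xz^2=(1001010)^2$.

\begin{lemma}\label{lem:primitive}
Let $u,w$ be nonempty non-commuting words. Then $u^2w^2$ is primitive. If $uw$ is not primitive, then $u^2w$, $uw^2$, $u^3w$ and $uw^3$ are primitive.
\end{lemma}

\begin{proof}
If $u^2w^2=y^g$ with $g\ge2$, then by (LS) $u$ and $w$ are powers of a common word and commute, a contradiction.

Now let $uw=z^e$ with $z$ primitive and $e\ge2$. Neither $u$ nor $w$ is a power of $z$: if one of them were, the other would be a suffix or prefix of $z^e$ of length divisible by $|z|$, hence also a power of $z$, and $u,w$ would commute. Consequently $u$ and $z$ are not powers of a common word, for then by (W2) the root of $u$ would be the root of $z$, which is $z$. The same holds for $w$ and $z$.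

If $u^3w=u^2z^e$ were of the form $y^g$ with $g\ge2$, then (LS) would make $u$ and $z$ powers of a common word. If $uw^3=z^ew^2$ were of this form, (LS) would make $z$ and $w$ powers of a common word. So $u^3w$ and $uw^3$ are primitive.

For $u^2w=uz^e$, note that $u$ is a prefix of $z^e$ and not a power of $z$, so $u=z^kx$ with $k\ge0$ and $x$ a nonempty proper prefix of $z$. Then $u^2w=z^kxz^e$ is conjugate to $xz^{e+k}$, which is primitive by Lemma~\ref{lem:prefix}. By (W3), $u^2w$ is primitive.

For $uw^2$, let $y^R$ denote the reversal of a word $y$. Reversal preserves primitivity and commutation. The words $w^R,u^R$ do not commute and $w^Ru^R=(uw)^R$ is not primitive, so by the previous paragraph $(w^R)^2u^R=(uw^2)^R$ is primitive.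
\end{proof}

Lemma~\ref{lem:primitive} tells us what to ask of the sign. If $uw$ is primitive, we have the primitive words $uw$ and $u^2w^2$, one twice as long as the other, and we want doubling to change the sign. Otherwise we have five primitive words, of lengths $2a+b$, $a+2b$, $3a+b$, $a+3b$, $2a+2b$ with $a=|u|$, $b=|w|$, and we want these five numbers never to have the same sign. The function $f$ does both.

\begin{lemma}\label{lem:signs}
Let $u,w$ be nonempty non-commuting words and $\epsilon\in\{+1,-1\}$. There are $i,j\ge1$ with $i+j\le4$ such that $u^iw^j$ is primitive and $f(|u^iw^j|)=\epsilon$.
\end{lemma}

\begin{proof}
Let $a=|u|$ and $b=|w|$. If $uw$ is primitive, then $uw$ and $u^2w^2$ are primitive by Lemma~\ref{lem:primitive}, and $f(2(a+b))=f(2)f(a+b)=-f(a+b)$. One of the two words has sign $\epsilon$.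

Suppose $uw$ is not primitive, so that $u^2w$, $uw^2$, $u^3w$, $uw^3$, $u^2w^2$ are primitive. Write $a=5^la'$ and $b=5^lb'$ with $a',b'$ not both divisible by $5$. Since $f(5)=1$, we have $f(ia+jb)=f(ia'+jb')$.

If $5\mid a'$, then $5\nmid b'$, and $2a'+b'\equiv b'$ and $a'+2b'\equiv2b'$ modulo $5$. So the lengths of $u^2w$ and $uw^2$ have the opposite signs $f(b')$ and $-f(b')$.

If $5\nmid a'$, let $r\in\{0,1,2,3,4\}$ satisfy $b'\equiv ra'$. Then $ia'+jb'\equiv(i+jr)a'$, so $f(|u^iw^j|)=f(i+jr)f(a')$ whenever $5\nmid i+jr$. The residues of $i+jr$ modulo $5$ are as follows.
\begin{center}
\begin{tabular}{c|ccccc}
 & $u^2w$ & $uw^2$ & $u^3w$ & $uw^3$ & $u^2w^2$\\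
$r$ & $2+r$ & $1+2r$ & $3+r$ & $1+3r$ & $2+2r$\\
\hline
$0$ & $2$ & $1$ & $3$ & $1$ & $2$\\
$1$ & $3$ & $3$ & $4$ & $4$ & $4$\\
$2$ & $4$ & $0$ & $0$ & $2$ & $1$\\
$3$ & $0$ & $2$ & $1$ & $0$ & $3$\\
$4$ & $1$ & $4$ & $2$ & $3$ & $0$
\end{tabular}
\end{center}
Every row contains a residue in $\{1,4\}$, where $f=+1$, and a residue in $\{2,3\}$, where $f=-1$. So both signs $f(a')$ and $-f(a')$ occur.
\end{proof}

\begin{remark}\label{rem:dyadic}
The most obvious sign that changes under doubling is $(-1)^{v(n)}$, where $2^{v(n)}$ is the largest power of $2$ dividing $n$. Lemma~\ref{lem:signs} fails for it. Take $u=0$ and $w=111101111$. Then $uw=(01111)^2$ has a root of length $5$, and $u^2w$, $uw^2$, $u^3w$, $uw^3$, $u^2w^2$ have lengths $11$, $19$, $12$, $28$, $20$. For all six numbers $v$ is even.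
\end{remark}

\section{One-player arenas}\label{sec:one}

In a one-player arena the tail of a play lives in a strongly connected part of the graph. We sort these parts according to whether Lemma~\ref{lem:signs} applies to them.

Consider a finite directed graph with edges colored by $C$. A \emph{component} is a strongly connected component with at least one edge; its edges are those with both ends in it. Every infinite path eventually stays in one component, because a path that leaves a strongly connected component cannot return to it. A \emph{simple cycle through $v$} is a closed path from $v$ to $v$ with at least one edge that visits no node twice before returning; its label is read from $v$. We use simple cycles, rather than arbitrary closed paths, because the number of visits to a node will be the number of memory states. A component $S$ is \emph{rich} if some node of $S$ has two simple cycles through it whose labels do not commute, and \emph{poor} otherwise.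

\begin{lemma}\label{lem:rich}
Let $S$ be a rich component and $\epsilon\in\{+1,-1\}$. There is a closed path in $S$ that leaves each node at most $4$ times and whose label is a primitive word $p$ with $f(|p|)=\epsilon$.
\end{lemma}

\begin{proof}
Let $\gamma,\gamma'$ be simple cycles through a node $v$ with non-commuting labels $u,w$, and choose $i,j$ by Lemma~\ref{lem:signs}. The closed path $\gamma^i(\gamma')^j$ has label $u^iw^j$, and each of its $i+j\le4$ cycles leaves each node at most once.
\end{proof}

A poor component may contain many cycles, but the choice among them does not affect the label.

\begin{lemma}\label{lem:poor}
Let $S$ be a poor component. There is $\ell(S)\ge1$ such that every infinite path inside $S$ has label $p^\omega$ for some primitive $p$ with $|p|=\ell(S)$.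
\end{lemma}

\begin{proof}
Every edge of $S$, say from $v$ to $v'$, lies on a simple cycle of $S$: follow it by a shortest path from $v'$ to $v$. In particular every node $v$ of $S$ has a simple cycle through it. The labels of all simple cycles through $v$ commute pairwise, so by (W2) they have a common root $p_v$.

Let $e$ be an edge of $S$ from $v$ to $v'$ with color $c$, and take a simple cycle containing it. Its label is $cy$ when read from $v$ and $yc$ when read from $v'$. We have $cy=p_v^m$ for some $m\ge1$, so $p_v=cp'$ for some word $p'$, $y=p'(cp')^{m-1}$, and $yc=(p'c)^m$. The word $p'c$ is primitive by (W3), so $p_{v'}=p'c$. Thus
\[
|p_v|=|p_{v'}|\qquad\text{and}\qquad p_v^\omega=c\,p_{v'}^\omega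
\]
for every edge of $S$ from $v$ to $v'$ with color $c$. Applying the second identity along an infinite path from $v$ inside $S$, we find that every finite prefix of its label is a prefix of $p_v^\omega$, so the label is $p_v^\omega$. By the first identity and strong connectivity, $|p_v|$ does not depend on $v$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Let $\mathcal A$ be a one-player arena. Let $Q$ be a player all of whose nodes have out-degree $1$, let $P$ be the other player, and let $\epsilon$ be the sign of $P$. Player $Q$ has exactly one strategy, and it is memoryless; deviations of $Q$ change nothing. It remains to find a strategy of $P$ with at most $4$ states that wins from every node from which some infinite path is won by $P$.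

Call a component \emph{good} if it is rich, or poor with $f(\ell(S))=\epsilon$. Let $G$ be the set of nodes from which some good component can be reached. An infinite path from a node $v\notin G$ eventually stays in a component $S$ that is poor with $f(\ell(S))=-\epsilon$. By Lemma~\ref{lem:poor} its label is $hp^\omega$ with $p$ primitive of length $\ell(S)$, so $P$ loses it. All plays from $v$ have the same value, and every strategy is optimal from $v$.

We construct a strategy that wins from every node of $G$. For each good component $S$ fix a closed path $K_S$ in $S$: a simple cycle if $S$ is poor, and the path from Lemma~\ref{lem:rich} with sign $\epsilon$ if $S$ is rich. An infinite path that from some moment on runs around $K_S$ forever is won by $P$: in the poor case by Lemma~\ref{lem:poor}, and in the rich case because its label is $hp^\omega$ with $p$ the label of $K_S$.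

The path $K_S$ may be long, so four states cannot record a position on it. But the strategy sees the current node, and the memory only has to tell which of the at most four visits to this node is the current one. Let $N_S$ be the set of nodes on $K_S$ and let $N$ be the union of the sets $N_S$, which are pairwise disjoint. For $x\in N_S$, number the moments at which $K_S$ leaves $x$ during one turn by $1,\dots,n_x$, where $n_x\le4$. The \emph{positions} on $K_S$ are the pairs $(x,i)$ with $x\in N_S$ and $1\le i\le n_x$; they are cyclically ordered by $K_S$. Let $e(x,i)$ be the edge by which $K_S$ leaves position $(x,i)$. Put $M=\{1,2,3,4\}$, $m_0=1$, and for every node $x$ and $i\in M$ define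
\[
\nu(x,i)=\begin{cases}
e(x,i), & x\in N,\ i\le n_x,\\
e(x,1), & x\in N,\ i>n_x,\\
\text{the first edge of a fixed shortest path from $x$ to $N$}, & x\in G\setminus N,\\
\text{an arbitrary edge with source $x$}, & x\notin G.
\end{cases}
\]
A path from $x\in G$ to $N$ exists because $x$ reaches a good component $S$, inside which $N_S$ can be reached. At a node of $Q$ the edge $\nu(x,i)$ is the only outgoing edge, so every play of the strategy follows $\nu$ at all nodes. For an edge $e$ with source $x$, define $\delta(i,e)$ as follows. If $x\in N$, $i\le n_x$ and $e=e(x,i)$, and $(x',i')$ is the position after $(x,i)$, then $\delta(i,e)=i'$. In all other cases $\delta(i,e)=1$.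

Start at $v\in G$. As long as the play is outside $N$, the memory state is $1$ and each step decreases the distance to $N$ by one. So the play arrives at some $x\in N_S$ in state $1$; if $v\in N$, this holds at the start because $m_0=1$. The pair (node, state) is then the position $(x,1)$ on $K_S$. Whenever this pair is a position on $K_S$, the play takes the corresponding edge of $K_S$ and the next pair is the next position. Hence the play runs around $K_S$ forever, and $P$ wins. This strategy and the unique strategy of $Q$ form an equilibrium.
\end{proof}

\begin{remark}[The memory must see the edges]\label{rem:chromatic}
The update $\delta(i,e)$ above depends on the source of $e$, not only on its color. This cannot be avoided: for no $k$ do chromatic memories with at most $k$ states suffice for $\varphi_\psi$ in all one-player arenas. We may assume $k\ge5$. Put $n=k!$, $u=(0^n11)^n$ and $w=(0^{2n}11)^n$, and let Max own all nodes of the arena formed by two cycles with labels $u,w$ that share a single node $v$. The words $0^n11$ and $0^{2n}11$ are primitive, since a proper power beginning with $0$ and ending with $1$ contains the factor $10$. So $u,w$ have different roots, the arena is a rich component, and Max can win from $v$. In a chromatic memory each word induces a map $M\to M$. For any map $T$ from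 a set of at most $k$ elements to itself, $T^{2n}=T^n$, because each orbit enters, within $k-1\le n$ steps, a cycle whose length divides $n$. Hence $0^n$ and $0^{2n}$ induce the same map, $0^n11$ and $0^{2n}11$ induce the same map $T$, and $u$ and $w$ both induce $T^n$. The state at every return to $v$ is therefore $T^n(m_0)$, and the strategy repeats one cycle forever. The least period is $n+2$ or $2n+2$; both are $2$ modulo $5$, and Max loses.
\end{remark}

\section{The two-node arena}\label{sec:two}

We now show that the race of Example~\ref{ex:race} has no last round.

\begin{proposition}\label{prop:beat}
Let $\rho$ be a finite-memory strategy of one of the players in $\mathcal A^*$. Then the opponent has a strategy whose play against $\rho$ from $s$ is won by the opponent, for every $\psi$.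
\end{proposition}

\begin{proof}
Let $Q$ be the player of $\rho$ and $b$ the node of $Q$; let $P$ be the opponent, $a$ the node of $P$, and $\epsilon$ the sign of $P$. Thus $\{a,b\}=\{s,t\}$. Let $\rho$ be given by $(M,m_0,\delta,\nu)$. We build the memory into the graph. Let $H$ have node set $\{s,t\}\times M$. From $(a,m)$ there are two edges, one for each edge $e$ from $a$ to $b$, leading to $(b,\delta(m,e))$. From $(b,m)$ there is one edge, for $e=\nu(b,m)$, leading to $(a,\delta(m,e))$. Each edge has the color of $e$. Along a path from $(s,m_0)$ the second coordinate is the memory state of $\rho$, so forgetting it turns every infinite path of $H$ from $(s,m_0)$ into a path of $\mathcal A^*$ from $s$ that is consistent with $\rho$ and has the same label.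

Since $H$ is finite, from $(s,m_0)$ one can reach a strongly connected component $S$ that no edge leaves. Every node of $H$ has an outgoing edge, and edges alternate between the first coordinates $s$ and $t$, so $S$ contains a node $q=(a,m)$. Both edges out of $q$ end in $S$, and from their ends one can return to $q$. This gives two closed paths at $q$, one with a label $u$ beginning with $0$ and one with a label $w$ beginning with $1$. The words $uw$ and $wu$ differ in the first letter, so $u,w$ do not commute. By Lemma~\ref{lem:signs} there are $i,j$ such that $p=u^iw^j$ is primitive and $f(|p|)=\epsilon$. Going from $(s,m_0)$ to $q$ and then repeating the corresponding closed path forever, we obtain a path of $\mathcal A^*$ from $s$ that is consistent with $\rho$ and has label $hp^\omega$. It is won by $P$, and it is the play of some strategy of $P$ against $\rho$.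
\end{proof}

Finiteness of $M$ is used to find the component $S$, and with it closed paths. The shape of $\mathcal A^*$ is used to guarantee that $P$ has both colors available at $q$, so that the labels cannot commute.

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Suppose $(\sigma,\tau)$ is an equilibrium in $\mathcal A^*$ with both strategies finite-memory, and consider plays from $s$. Proposition~\ref{prop:beat} gives a strategy $\sigma'$ of Max with $\mathrm{value}(\sigma',\tau)=1$ and a strategy $\tau'$ of Min with $\mathrm{value}(\sigma,\tau')=0$. The equilibrium inequalities give $1\le\mathrm{value}(\sigma,\tau)\le0$, a contradiction.
\end{proof}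

\section{The choice of $\psi$ and the size of the parameters}\label{sec:more}

\subsection*{Two extreme choices of $\psi$}

Theorem~\ref{thm:main}(ii) does not say whether $\mathcal A^*$ has an equilibrium of unrestricted strategies. This depends on $\psi$, and both outcomes occur. Recall that $\varphi$ is \emph{prefix-independent} if $\varphi(hx)=\varphi(x)$ for all finite words $h$ and all $x\in C^\omega$, and that a subset of $C^\omega$ is $F_\sigma$ if it is a countable union of sets closed in the product topology.

\begin{proposition}\label{prop:zero}
Let $\psi\equiv0$. Then $\varphi_\psi$ is prefix-independent, and the winning set $\varphi_\psi^{-1}(1)$ of Max is countable, hence $F_\sigma$. There is a strategy $\tau^*$ of Min in $\mathcal A^*$ such that $(\sigma,\tau^*)$ is an equilibrium for every strategy $\sigma$ of Max, in particular for every memoryless one, but no finite-memory strategy of Min guarantees the value $0$ from $s$.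
\end{proposition}

\begin{proof}
The words $x$ and $hx$ have the same eventual periods, which gives prefix-independence. The winning set of Max consists of words $hp^\omega$, so it is a countable union of singletons, which are closed. Let $\tau^*$ write the successive letters of a fixed binary sequence $y$ that is not eventually periodic. In a play $x$ against $\tau^*$ the letters of $y$ occupy every second position. If $x$ had an eventual period $n$, then $2n$ would also be one, and $y$ would have the eventual period $n$. So no play against $\tau^*$ is eventually periodic, and all of them have value $0$. Hence $\mathrm{value}(\sigma',\tau^*)=\mathrm{value}(\sigma,\tau^*)=0\le\mathrm{value}(\sigma,\tau')$ from both nodes, for all $\sigma,\sigma',\tau'$. The last claim is Proposition~\ref{prop:beat}.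
\end{proof}

So for $\psi\equiv0$ the game on $\mathcal A^*$ is determined, and Min needs infinite memory to win it.

\begin{proposition}\label{prop:none}
In ZFC there is a $\psi$ such that $\mathcal A^*$ has no equilibrium with respect to $\varphi_\psi$, even among unrestricted strategies.
\end{proposition}

\begin{proof}
Consider plays from $s$, and identify a strategy with its restriction to histories starting at $s$. Such a restriction is a choice of one of two edges for each of countably many histories, so each player has $2^{\aleph_0}$ of them. Enumerate the strategies of both players together as $(\rho_\alpha)_{\alpha<2^{\aleph_0}}$, so that each index has fewer than $2^{\aleph_0}$ predecessors. A path from $s$ is determined by its label. Each $\rho_\alpha$ is consistent with $2^{\aleph_0}$ labels, because the letters of the opponent are free, and only countably many labels are eventually periodic. By transfinite recursion choose a label $x_\alpha$ consistent with $\rho_\alpha$, not eventually periodic, and different from all $x_\beta$ with $\beta<\alpha$. Put $\psi(x_\alpha)=0$ if $\rho_\alpha$ is a strategy of Max, $\psi(x_\alpha)=1$ if it is a strategy of Min, and $\psi=0$ elsewhere. Now every strategy is beaten from $s$ by some strategy of the opponent, and the argument for Theorem~\ref{thm:main}(ii)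 applies to every pair $(\sigma,\tau)$.
\end{proof}

The bound of four states in one-player arenas holds for this $\psi$ as well, by Theorem~\ref{thm:main}(i).

\subsection*{Colors, values and nodes}

The numbers of colors, values and nodes in Theorem~\ref{thm:main} are the least possible. With one color or one value, $\varphi$ is constant, and every pair of memoryless strategies is an equilibrium. In an arena with one node, one of the players owns no node, so the arena is one-player and has a finite-memory equilibrium by the first property in the question.

\subsection*{The memory bound}

Theorem~\ref{thm:main} gives an example with $k=4$, and $k=1$ is impossible by the theorem of Gimbert and Zielonka \cite{GZ} quoted in Section~\ref{sec:question}. We do not determine whether $k=2$ or $k=3$ is possible. The present method, however, cannot give $k=2$.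

The method uses a payoff function $\varphi$ with values $0,1$ for which the value of an eventually periodic word depends only on its tail, and such that either player, when controlling a rich component alone, can win in it. Suppose two states always sufficed for this. Take non-commuting words $u,w$ and the arena formed by two cycles with labels $u,w$ that share a single node $v$. The state of a strategy at a visit to $v$ determines the cycle that is taken and the state at the next visit. With two states, the sequence of states at $v$ is eventually constant or alternating, so the label of the play has the tail $u^\omega$, $w^\omega$ or $(uw)^\omega$. As each player must be able to win, the two-coloring $c(p)=\varphi(p^\omega)$ of nonempty words would take both values on $\{u,w,uw\}$ for all non-commuting $u,w$. No such coloring exists.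

\begin{proposition}\label{prop:ramsey}
For every two-coloring $c$ of the nonempty words over $\{0,1\}$ there are non-commuting words $u,w$ with $c(u)=c(w)=c(uw)$.
\end{proposition}

\begin{proof}
Put $x_i=0^i1$ for $1\le i\le5$, and color each pair $i<j$ from $\{1,\dots,6\}$ by $c(x_ix_{i+1}\cdots x_{j-1})$. Every two-coloring of the pairs from a six-element set contains three elements whose three pairs have the same color (this is $R(3,3)=6$). So there are $i<j<l$ such that $u=x_i\cdots x_{j-1}$, $w=x_j\cdots x_{l-1}$ and $uw=x_i\cdots x_{l-1}$ have the same color. The word $uw$ begins with $0^i1$ and the word $wu$ begins with $0^j1$, where $i\ne j$, so $uw\ne wu$.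
\end{proof}

\begin{thebibliography}{9}

\bibitem{FW}
Fine and Wilf, 1965.

\bibitem{GZ}
Gimbert and Zielonka, CONCUR 2005.

\bibitem{Koz}
Alexander Kozachinskiy, \emph{One-to-Two-Player Lifting for Mildly Growing Memory}, arXiv:2104.13888 (2021).

\bibitem{LS}
Lyndon and Sch\"utzenberger, Michigan Math. J. 9 (1962).

\end{thebibliography}
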